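# Quadratic multipliers for nonnegative quartics in four variables

## 1. The form $w^4+x^2y^2+y^2z^2+z^2x^2-4xyzw$

Consider the Choi–Lam form
$$C=w^4+x^2y^2+y^2z^2+z^2x^2-4xyzw .$$
It is nonnegative on $\mathbb R^4$: the arithmetic-geometric mean inequality for the four terms $w^4,x^2y^2,y^2z^2,z^2x^2$ bounds their sum below by $4|xyzw|$.

It is not a sum of squares of quadratic forms. Suppose $C=\sum h_i^2$. The coefficients of $x^4,y^4,z^4$ in $C$ are $0$, so $x^2,y^2,z^2$ occur in no $h_i$. Then the coefficient of $x^2w^2$ in $\sum h_i^2$ is the sum of the squares of the coefficients of $xw$ in the $h_i$. It is $0$, so $xw$ occurs in no $h_i$, and in the same way $yw$, $zw$ do not occur. So every $h_i$ is a combination of $w^2,xy,yz,zx$. No product of two of these monomials is $xyzw$, but $C$ contains $-4xyzw$. This is a contradiction.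

Now regard $C$ as a quadratic polynomial in $x$:
$$C=x^2(y^2+z^2)-4xyzw+(w^4+y^2z^2).$$
Multiply by the leading coefficient $y^2+z^2$ and complete the square. The remainder is
$$(y^2+z^2)(w^4+y^2z^2)-4y^2z^2w^2=y^2(w^2-z^2)^2+z^2(w^2-y^2)^2,$$
as one checks by expanding the right side. Therefore
$$(y^2+z^2)\,C=\bigl((y^2+z^2)x-2yzw\bigr)^2+y^2(w^2-z^2)^2+z^2(w^2-y^2)^2. \tag{1}$$
So $C$ is not a sum of squares, but after multiplication by a sum of two squares of linear forms it becomes one, and (1) certifies that $C\ge 0$. Was this luck?

Here is the general problem. A *quaternary quartic* is a form $f\in\mathbb R[x_0,x_1,x_2,x_3]$ of degree $4$. It is *nonnegative* if $f\ge0$ on $\mathbb R^4$. For quadratic forms we also say *psd*. A form of degree $2k$ is *sos* if it is a finite sum of squares of real forms of degree $k$. It is known that every nonnegative quaternary quartic $f$ has a nonzero sos multiplier $g$ of degree $4$ with $fg$ sos. The problem comes from Grigoriy Blekherman, Gregory G. Smith, and Mauricio Velasco, "Sharp Degree Bounds for Sum-of-Squares Certificates on Projective Curves",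 arXiv:1605.08330 (2016): can $g$ always be taken of degree $2$, that is, as a sum of squares of linear forms? The answer is yes.

**Theorem 1.** For every nonnegative quaternary quartic $f$ there is a nonzero sos form $g$ of degree $2$ such that $fg$ is sos.

**Theorem 2.** Let $f$ be a nonnegative quaternary quartic and let $l_1,l_2$ be independent real linear forms. There is a nonzero psd form $g=\alpha l_1^2+2\beta l_1l_2+\gamma l_2^2$ such that $fg$ is sos. So two squares suffice in $g$. This is sharp: a rank-one $g=l^2$ works only if $f$ itself is sos.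

For the third theorem let $\mathbb H$ be the real quaternions, $\operatorname{Im}\mathbb H$ the imaginary ones, and $\langle u,v\rangle=\operatorname{Re}(u\bar v)$. Let $a,b$ be $\operatorname{Im}\mathbb H$-valued and $p$ be $\mathbb H$-valued, with real linear forms as coordinates. Put
$$\Phi(a,b,p)=|p|^4+2\langle pa\bar p,b\rangle+|a|^2|b|^2 .$$

**Theorem 3.** Let $f$ be a nonnegative quaternary quartic whose real zeros lie on no quadric. Then $f$ is sos, or $f$ has exactly ten real zeros, all with Hessian of rank $3$, and $f=\Phi(a,b,p)$ for some $a,b,p$ as above. Conversely every $\Phi(a,b,p)$ is nonnegative. Every positive definite quartic is a sum of squares plus one form that is either $0$ or of the form $\Phi$.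

**Example.** The form $C$ is a $\Phi$: take $a=y\mathbf i+z\mathbf j$, $b=x\mathbf k-y\mathbf i$, $p=w-y\mathbf i$. For $\eta\in\operatorname{Im}\mathbb H$ one has $\eta a-a\eta=2\,\eta\times a$ and $\eta a\eta=|\eta|^2a-2\langle\eta,a\rangle\eta$, so $(w+\eta)a(w-\eta)=w^2a+2w\,\eta\times a-|\eta|^2a+2\langle\eta,a\rangle\eta$. With $\eta=-y\mathbf i$ this gives
$$pa\bar p=(w^2y+y^3)\mathbf i+(w^2z-y^2z)\mathbf j-2yzw\,\mathbf k,\qquad \langle pa\bar p,b\rangle=-2xyzw-w^2y^2-y^4 .$$
Hence $\Phi=(w^2+y^2)^2-4xyzw-2w^2y^2-2y^4+(y^2+z^2)(x^2+y^2)=C$. Moreover $pa\bar p+|a|^2b$ has the coordinates $y(w^2-z^2)$, $z(w^2-y^2)$, $(y^2+z^2)x-2yzw$, which are the three cubics in (1).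

Throughout, $Z(f)\subset\mathbb P^3(\mathbb R)$ is the set of real zeros of $f$, and "irreducible" without qualification means irreducible over $\mathbb C$.

## 2. Completing the square at a real zero, and a quartic where this is not enough

Formula (1) used the real zero $(1,0,0,0)$ of $C$. In general, let $f$ be a nonnegative quaternary quartic with a real zero, moved to $p_0=(1,0,0,0)$ by a linear change of coordinates. The gradient of $f$ vanishes at the minimum $p_0$, so $x_0^4$ and $x_0^3x_i$ do not occur, and
$$f=x_0^2q+2x_0c+d,\qquad q,c,d\in\mathbb R[x_1,x_2,x_3]\text{ of degrees }2,3,4. \tag{2}$$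
Dividing by $x_0^2$ and letting $x_0\to\infty$ gives $q\ge0$. At a real point where $q=0$ the function $2x_0c+d$ is nonnegative for all $x_0$, so $c=0$ there. Put $D:=qd-c^2$. Where $q>0$, nonnegativity of the quadratic polynomial in $x_0$ gives $D\ge0$, and where $q=0$ we have $D=-c^2=0$. So $D$ is a nonnegative ternary sextic, and
$$qf=(qx_0+c)^2+D. \tag{3}$$

**Definition (Hessian rank).** The rank of $q$ is the Hessian rank of $f$ at $p_0$. It is the rank of the matrix of second derivatives of $f$ at $p_0$, whose $x_0$-row and column vanish and whose remaining block is twice the matrix of $q$. For $C$ at $(x,y,z,w)=(1,0,0,0)$ we have $q=y^2+z^2$, so the rank is $2$. At $(1,1,1,1)$ the second derivatives are $C_{xx}=C_{yy}=C_{zz}=4$, $C_{xw}=C_{yw}=C_{zw}=-4$, $C_{ww}=12$, the others $0$. Eliminating gives $12-3\cdot\frac{16}4=0$, so the rank is $3$.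

The first approach is now clear: take a zero, use $g=q$, and hope that $D$ is sos. Two things go wrong. First, a positive definite $f$ has no real zero. Second, $D$ is a nonnegative form in three variables of degree $6$, and it need not be sos. Here is an explicit quartic for which it is not:
$$f_1=5x^2(y^2+z^2)-20xyzw+15y^2w^2+w^4+y^2z^2 .$$
At $(1,0,0,0)$ we get $q=5(y^2+z^2)$, $c=-10yzw$, $d=15y^2w^2+w^4+y^2z^2$, and
$$\tfrac15D=15y^4w^2+y^2w^4+z^2w^4+y^4z^2+y^2z^4-5y^2z^2w^2 .$$

*$f_1$ is nonnegative.* By the arithmetic-geometric mean inequality, $15y^4w^2+z^2w^4+y^2z^4\ge3\cdot15^{1/3}y^2z^2w^2\ge5y^2z^2w^2$, because $15>(5/3)^3$. So $D\ge0$. Where $q>0$, (3) gives $f_1\ge0$. Where $q=0$, i.e. $y=z=0$, we have $f_1=w^4$.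

*Neither $f_1$ nor $D$ is sos.* For a sum $\sum h_i^2$ and monomials $m,m'$ let $\mathcal G(m,m')$ be the sum over $i$ of the products of the coefficients of $m$ and $m'$ in $h_i$. Then $\mathcal G(m,m')^2\le \mathcal G(m,m)\mathcal G(m',m')$. If $f_1=\sum h_i^2$, then, as for $C$, the monomials $x^2,y^2,z^2$ do not occur, and then neither do $xw,zw$, since the coefficients of $x^2w^2,z^2w^2$ are $0$. So $xyzw$ arises only from $xz\cdot yw$, which forces $\mathcal G(xz,yw)=-10$, $\mathcal G(xz,xz)=5$, $\mathcal G(yw,yw)=15$. But $100>75$. If $\frac15D=\sum h_i^2$, the monomials $y^3,z^3,w^3$ do not occur, and then neither does $z^2w$, since the coefficient of $z^4w^2$ is $0$. The monomials $yw^2,yz^2,zw^2,y^2z$ all have $\mathcal G(m,m)=1$. The coefficient of $y^2z^2w^2$ is $\mathcal G(yzw,yzw)+2\mathcal G(yw^2,yz^2)+2\mathcal G(zw^2,y^2z)\ge-4$, but it should be $-5$.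

How do $C$ and $f_1$ differ? Look at zeros. In the inequality for $C$ equality holds at the three coordinate points with $w=0$ and at the four points $(\pm1,\pm1,\pm1,1)$ with $xyz=1$, so $C$ has seven real zeros. For $f_1$: if $yzw\neq0$, the estimate above is strict and $D>0$. If one of $y,z,w$ is $0$, the remaining terms of $D$ vanish only at the three coordinate points. Over $(y,z,w)=(1,0,0)$ and $(0,1,0)$ lies the zero of $f_1$ with $x=0$. Over $(0,0,1)$ we have $f_1=w^4$. So $f_1$ has only three real zeros.

This suggests a strategy. A zero of $f$ other than $p_0$ projects to a zero of $D$. A nonnegative ternary sextic with very many zeros is so constrained that it might have to be of the form $k\bar k=(\operatorname{Re}k)^2+(\operatorname{Im}k)^2$ with a complex cubic $k$, as happened for $C$ with $k=y(w^2-z^2)+iz(w^2-y^2)$. So we shall (a) replace $f$ by a form with many zeros, (b) discard forms that are sos for cheap reasons, (c) project from a zero and show that $D=k\bar k$. In (c), counting zeros leaves a few configurations undecided, and a K3 surface decides them.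

## 3. Subtracting squares until the zeros lie on no quadric

This section reduces all theorems to forms with at least ten zeros in general position with respect to quadrics.

**Lemma 1.** Let $f$ be a quartic with $f>0$ on $\mathbb R^4\setminus0$. Then $f=f'+\sigma$ with $\sigma$ sos, $f'$ nonnegative, and $Z(f')$ contained in no quadric.

*Proof.* Let $I(\cdot)=\int_{S^3}$. Let $\mathcal K$ be the set of sos quartics $\sigma$ with $f-\sigma\ge0$. It is bounded, because $I(\sigma)\le I(f)$ and $I$ is positive on nonzero nonnegative forms. It is closed, because the sos cone is closed: in a convergent sequence of sos forms one may use a bounded number of squares (Carathéodory), and the summands are bounded because the integrals of their squares are, so a subsequence of the summands converges. So $\mathcal K$ is compact. Choose $\sigma_*\in\mathcal K$ maximizing $I$ and put $f'=f-\sigma_*\ge0$.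

Suppose a quadratic form $h\ne0$ vanishes on $Z(f')$. We try to subtract a bit of $h^2$, paying with a bit of $\sigma_*$. Let $m=\min_{S^3}f>0$, choose $\rho>0$ with $\rho I(\sigma_*)<I(h^2)$, and for small $\varepsilon>0$ put $\delta=\rho\varepsilon$ and $\sigma=(1-\delta)\sigma_*+\varepsilon h^2$. Then
$$f-\sigma=(1-\delta)f'+\delta f-\varepsilon h^2 .$$
At points of $S^3$ with $h^2\le\rho m$ we have $\delta f-\varepsilon h^2\ge\varepsilon\rho m-\varepsilon\rho m=0$. On the compact set $\{h^2\ge\rho m\}\cap S^3$ the form $f'$ has no zero, since $h=0$ on $Z(f')$, so $f'\ge\kappa$ there for some $\kappa>0$, and $(1-\delta)f'-\varepsilon h^2\ge0$ for small $\varepsilon$. Hence $\sigma\in\mathcal K$. But $I(\sigma)-I(\sigma_*)=\varepsilon\bigl(I(h^2)-\rho I(\sigma_*)\bigr)>0$, a contradiction. $\square$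

**Lemma 2.** Let $\mathcal C$ be a closed cone of psd quadratic forms. If every nonnegative quartic $f'$ with $Z(f')$ in no quadric that is not sos has a nonzero multiplier $g\in\mathcal C$ with $f'g$ sos, and $\mathcal C\ne0$, then every nonnegative quaternary quartic has one.

*Proof.* If $f$ is sos, every $g\in\mathcal C$ works, as a psd quadratic form is sos and products of sos forms are sos. If $f$ is positive definite, write $f=f'+\sigma$ as in Lemma 1. Some nonzero $g\in\mathcal C$ makes $f'g$ sos, hence $fg=f'g+\sigma g$ is sos. For general $f$ put $f_n=f+\frac1n(\sum x_i^2)^2$. It is positive definite, so it has a nonzero multiplier $g_n\in\mathcal C$, normalized to have trace $1$. The psd forms of trace $1$ are a compact set. A limit point $g$ of $(g_n)$ lies in $\mathcal C$, has trace $1$, and $fg$ is a limit of sos forms, hence sos. $\square$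

So from now on the interesting case is: $f$ not sos, $Z(f)$ on no quadric.

## 4. Degenerate zeros force a sum of squares

We use two facts about real factorization.

**Fact 1.** If a real form $F$ is irreducible over $\mathbb R$ but reducible over $\mathbb C$, then $F=\lambda k\bar k$ with $\lambda\in\mathbb R$, $k$ irreducible over $\mathbb C$ and not proportional to $\bar k$. Indeed, let $k$ be an irreducible complex factor. If $k$ were proportional to $\bar k$, a multiple of $k$ would be a real factor, hence $F$ up to a scalar, and $F$ would be irreducible over $\mathbb C$. So $k,\bar k$ are coprime factors, and the real form $k\bar k$ divides $F$.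

**Fact 2.** If $F\ne0$ is a nonnegative form, every indefinite factor $p$ of $F$ that is irreducible over $\mathbb R$ occurs to even order. Suppose $F=p^mr$ with $m$ odd and $p\nmid r$. Then $pr\ge0$. Choose $v$ with $p(v)>0$ and a ball $B$ on which $p<0$. On the segment from $v$ to any $u\in B$ the polynomial $p$ has a root of odd order. There $p$ changes sign, so $r$, which is $\ge0$ where $p>0$ and $\le0$ where $p<0$, vanishes as well. So the common zeros of $p,r$ meet every segment from $v$ to $B$, and they form a set of dimension at least $n-1$ in $\mathbb R^n$. But coprime polynomials have common zeros of dimension at most $n-2$.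

We also use Hilbert's theorem (1888) that a nonnegative ternary quartic is sos.

**Lemma 3.** A nonnegative quaternary quartic $f$ is sos in each of these cases: (a) $f$ is reducible over $\mathbb C$; (b) $f$ has a real zero of Hessian rank $\le1$; (c) $f$ vanishes on a real line; (d) $f$ has infinitely many real zeros.

*Proof.* We may take $f\ne0$.

**(a) Reducible forms.** If $f$ is irreducible over $\mathbb R$, then $f=\lambda k\bar k$ by Fact 1, with $k$ quadratic and $\lambda>0$ because $f\ge0$. So $f=\lambda(\operatorname{Re}k)^2+\lambda(\operatorname{Im}k)^2$. Let $f$ be reducible over $\mathbb R$. A cubic factor irreducible over $\mathbb R$ has odd degree, so it is indefinite and occurs to order at least $2$ by Fact 2, which is impossible in degree $4$. So the factors have degree $1$ or $2$. The linear and the indefinite quadratic ones occur to even order, and the others are semidefinite quadratic forms. As $f\ge0$, it is a product of squares and psd quadratic forms, hence sos.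

**(b) Hessian rank at most one.** Use (2). If $q=0$, then $c=0$ everywhere, and $f=d$ is a nonnegative ternary quartic, sos by Hilbert. If the rank is $1$, we may take $q=x_1^2$. Then $c=0$ on $x_1=0$, so $c=x_1e$, and $D=x_1^2(d-e^2)\ge0$ gives $d-e^2\ge0$. Hence $f=(x_0x_1+e)^2+(d-e^2)$, and the ternary quartic $d-e^2$ is sos by Hilbert.

**(c) A real line of zeros.** Let the line be $x_0=x_1=0$. Since $f$ vanishes there, $f=x_0A+x_1B$. The gradient of $f$ vanishes there too, so $A,B$ vanish on the line, and $f\in(x_0,x_1)^2$. So $f$ has degree $\le2$ in $(x_2,x_3)$, and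
$$f(1,t,x_2,x_3)=(1,x_2,x_3)\,S(t)\,(1,x_2,x_3)^T$$
with a real symmetric polynomial matrix $S(t)$. For $z\neq0$, $(z,x_2,x_3)S(t)(z,x_2,x_3)^T=z^2f(1,t,x_2/z,x_3/z)\ge0$, so by continuity $S(t)$ is psd for all real $t$. Every such matrix has the form $T(t)^TT(t)$ with a real polynomial, possibly rectangular, matrix $T$ (Djoković 1976; Choi–Lam–Reznick, *Real zeros of positive semidefinite forms I*, 1980). For $1\times1$ matrices this says that a nonnegative polynomial in one variable is a sum of squares. So $f(1,\cdot)$ is a sum of squares of polynomials in $t,x_2,x_3$. They have total degree $\le2$, since $f(1,\cdot)$ has degree $\le4$ and leading forms of squares cannot cancel. Homogenizing writes $f$ as a sum of squares of quadratic forms.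

**(d) Infinitely many zeros: locating a curve.** By (a) assume $f$ irreducible. Real zeros are singular points of the surface $f=0$, whose singular locus has dimension $\le1$. So the Zariski closure of the infinite set $Z(f)$ has dimension $1$. Let $\Gamma$ be a one-dimensional irreducible component. Real points are dense in $\Gamma$, so $\Gamma$ and $\bar\Gamma$ share infinitely many points and $\Gamma=\bar\Gamma$ is defined over $\mathbb R$. The surface is singular along $\Gamma$. A general plane section is an irreducible plane quartic (Bertini). It has at most $3$ singular points, because its arithmetic genus is $3$. It is singular at the $\deg\Gamma$ points of $\Gamma$ in the plane. So $\deg\Gamma\le3$, and $\Gamma$ is a line, a smooth conic, a plane cubic or a twisted cubic. A line is real, and (c) applies. If $\Gamma$ is a plane cubic in the real plane $l=0$, then $f|_{l=0}$ is a quartic divisible by the square of a cubic. So it is zero and $l\mid f$, a contradiction. Two curves remain.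

**(d) The conic.** Let $\Gamma=\{l=u=0\}$ be smooth with $l,u$ real. The purpose is to write $f$ as a psd quadratic form in quadratic forms. The restriction $f|_{l=0}$ is singular along $\Gamma$, so it equals $\lambda u^2$ and $f=\lambda u^2+lt$ with a cubic $t$. On $\Gamma$ the gradient of $f$ is $t\nabla l$, so $t=0$ on $\Gamma$ and $t=um+lw$ with $m$ linear, $w$ quadratic. Thus
$$f=\lambda u^2+lum+l^2w,$$
and $\lambda>0$ because $f\ge0$ and $l\nmid f$. For $y=(y_0,y')\in\mathbb R\times\mathbb R^4$ put
$$F(y)=\lambda y_0^2+y_0m(y')+w(y'),\qquad E(y)=u(y')-y_0l(y').$$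
Then $F(u(x),l(x)x)=\lambda u^2+ulm+l^2w=f(x)$ and $E(u(x),l(x)x)=l^2u-ul^2=0$.

We claim $F\ge0$ on $\{E=0\}$. If $l(y')\ne0$, then $y_0=u(y')/l(y')$ and $F(y)=f(y')/l(y')^2\ge0$. If $y'=0$, then $F=\lambda y_0^2\ge0$. If $y'\ne0$ and $l(y')=0$, then $E=0$ gives $u(y')=0$, so $y'$ is a real point of $\Gamma$. Smoothness of the conic says that the linear forms $l$ and $v\mapsto\nabla u(y')\cdot v$ are independent, so there is $v$ with $l(v)=1$ and $\nabla u(y')\cdot v=y_0$. Then
$$\frac{u(y'+\varepsilon v)}{l(y'+\varepsilon v)}=\frac{\varepsilon y_0+\varepsilon^2u(v)}{\varepsilon}\longrightarrow y_0 ,$$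
so $y$ is a limit of points of $E=0$ with $l\ne0$, where $F\ge0$. Continuity gives the claim.

$E$ is indefinite: fix $y'$ with $l(y')\ne0$ and let $y_0\to\pm\infty$. By Dines's theorem (1941) the joint range $\{(F(y),E(y))\}$ of two real quadratic forms is a convex cone. By the claim it is disjoint from $\{(-s,0):s>0\}$. Separate the two convex sets: there is $(\alpha,\beta)\ne0$ with $\alpha F(y)+\beta E(y)\ge-\alpha s$ for all $y$ and all $s>0$. Taking $y=0$ gives $\alpha\ge0$. The cone property, i.e. replacing $y$ by large multiples, gives $\alpha F+\beta E\ge0$. If $\alpha=0$, then $\beta E\ge0$ with $\beta\ne0$, against indefiniteness. So $F+\tau E$ is psd with $\tau=\beta/\alpha$, and $f(x)=(F+\tau E)(u(x),l(x)x)$ is sos.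

**(d) The twisted cubic.** $\Gamma$ is a smooth rational curve with real points, so it is isomorphic over $\mathbb R$ to $\mathbb P^1$, and in suitable real coordinates it is $\gamma(t)=(1,t,t^2,t^3)$. We compute $f$ on secants. Since $f$ vanishes doubly at $\gamma(s)$ and $\gamma(t)$,
$$f(\alpha\gamma(s)+\beta\gamma(t))=\alpha^2\beta^2G(s,t)$$
with $G$ a symmetric polynomial of degree $\le6$ in each variable. Put $\delta=(\gamma(t)-\gamma(s))/(t-s)$, which is polynomial in $s,t$. Then
$$\vartheta\gamma(s)+b\delta=\Bigl(\vartheta-\frac b{t-s}\Bigr)\gamma(s)+\frac b{t-s}\gamma(t),$$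
and with $\vartheta=0$, $b=1$ we get $f(\delta)=G/(t-s)^4$. So $G=(s-t)^4K$ with a symmetric polynomial $K$ of degree $\le2$ in each variable. Such $K$ is a combination of $1,\ s+t,\ st,\ s^2+t^2,\ st(s+t),\ s^2t^2$, hence $K=F(1,s+t,st)$ for a ternary quadratic form $F$. Every point of $\mathbb R^2$ is $(s+t,st)$ with $s,t$ real or $t=\bar s$. For distinct real $s,t$ and real $\alpha,\beta\neq0$, $f\ge0$ gives $K\ge0$. For $t=\bar s\ne s$ take $\beta=\bar\alpha\ne0$: the point $\alpha\gamma(s)+\bar\alpha\gamma(\bar s)$ is real, $\alpha^2\beta^2=|\alpha|^4>0$, and $(s-\bar s)^4>0$, so $K\ge0$. The case $s=t$ follows by continuity. So $F(1,\cdot,\cdot)\ge0$ on $\mathbb R^2$, and $F$ is psd. Finally the quadrics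
$$Q_0=x_0x_2-x_1^2,\quad Q_1=x_0x_3-x_1x_2,\quad Q_2=x_1x_3-x_2^2$$
vanish on $\Gamma$, and their values at $\alpha\gamma(s)+\beta\gamma(t)$ are $\alpha\beta$ times $s^2+t^2-2st$, $\ s^3+t^3-st(s+t)$, $\ st(s^2+t^2)-2s^2t^2$, that is, $\alpha\beta(s-t)^2\cdot(1,\,s+t,\,st)$. So $f=F(Q_0,Q_1,Q_2)$ at all such points. They are dense in $\mathbb C^4$, because for $s\ne t$, $\alpha\beta\ne0$ the partial derivatives $\gamma(s),\gamma(t),\alpha\gamma'(s),\beta\gamma'(t)$ are independent (confluent Vandermonde). So $f=F(Q_0,Q_1,Q_2)$, and $f$ is sos. $\square$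

## 5. The discriminant sextic of a form with ten independent zeros

**Proposition A.** Let $f$ be a nonnegative quaternary quartic, not sos, with $Z(f)$ in no quadric. Let $p_0,\dots,p_9\in Z(f)$ be points whose evaluations form a basis of the dual of the space of quadratic forms. With $p_0=(1,0,0,0)$ and the normal form (2): $q$ has rank $3$, $D=k\bar k$ with $k$ an irreducible complex cubic not proportional to $\bar k$, and $f$ has exactly ten real zeros.

Such points exist. The space of quadratic forms in four variables has dimension $10$. No nonzero quadratic form vanishes on $Z(f)$, so the evaluations at points of $Z(f)$ span the dual.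

*Proof, except for one case.* By Lemma 3, $f$ has finitely many real zeros, vanishes on no real line, and $q$ has rank $2$ or $3$.

**Step 1: zeros of $f$ give distinct zeros of $D$.** Let $p\ne p_0$ be a real zero of $f$, with projection $r\in\mathbb P^2(\mathbb R)$. The polynomial $f(\cdot,r)=q(r)x_0^2+2c(r)x_0+d(r)$ is nonnegative with a real root. If $q(r)>0$, its discriminant vanishes and $D(r)=0$. If $q(r)=0$, then $c(r)=0$ and again $D(r)=0$. Two distinct zeros $p,p'\ne p_0$ have distinct projections. Otherwise $f$ restricted to the line through $p_0,p,p'$ would be a nonnegative binary quartic with three double zeros, hence zero, and $f$ would vanish on a real line. Let $r_i$ be the projection of $p_i$, $1\le i\le9$.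

**Step 2: an additional zero if $q$ has rank $2$.** Let $q=x_1^2+x_2^2$ and $r=(0,0,1)$. Then $q(r)=0$, so $c(r)=0$ and $D(r)=0$. If $r_i=r$, then $f$ on the line $p_0p_i$ equals $d(r)x_3^4$ and vanishes at $p_i$, where $x_3\ne0$. So $f$ vanishes on the line, which is excluded. Hence $D$ has the ten distinct real zeros $r,r_1,\dots,r_9$.

**Step 3: $D$ has finitely many real zeros.** If $D(x')=0$ and $q(x')\ne0$ with $x'$ real, (3) shows that $(-c(x')/q(x'),x')$ is a real zero of $f$. There are finitely many of these, and $q$ has at most one real zero in $\mathbb P^2$. So $D\not\equiv0$ has finitely many real zeros: at least $9$ if $\operatorname{rank}q=3$, and at least $10$ if $\operatorname{rank}q=2$.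

**Step 4: $D$ is irreducible over $\mathbb R$.** An indefinite real factor would vanish somewhere on each segment from a point where it is positive to the points of a ball where it is negative, which gives infinitely many real zeros of $D$. So if $D$ is reducible over $\mathbb R$, its irreducible real factors are semidefinite, hence of even degree, with degrees $(2,4)$ or $(2,2,2)$. A semidefinite quadratic form irreducible over $\mathbb R$ has rank $\geq 2$ and at most one real zero. A semidefinite quartic irreducible over $\mathbb R$ either is irreducible over $\mathbb C$, and then its real zeros are singular points, at most $3$; or it is $\pm\kappa\bar\kappa$ up to a positive factor, with irreducible non-proportional conics (Fact 1), and its real zeros lie in $\kappa=\bar\kappa=0$, at most $4$ points. So $D$ would have at most $5$ real zeros, fewer than $9$.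

**Step 5: $D$ reducible over $\mathbb C$ gives the claim.** By Fact 1, $D=\lambda k\bar k$ with $k$ an irreducible cubic not proportional to $\bar k$. As $D\ge0$, $\lambda>0$, and we absorb $\sqrt\lambda$ into $k$. The real zeros of $D$ lie in $k=\bar k=0$, at most $9$ points. Hence $\operatorname{rank}q=3$, $D$ has exactly $9$ real zeros, and by Step 1 $f$ has exactly ten real zeros.

It remains to exclude that $D$ is irreducible over $\mathbb C$.

**Proposition B.** In the situation of Proposition A, $D$ is not irreducible over $\mathbb C$.

*Proof of Theorem 1, given Proposition B.* Apply Lemma 2 with the cone of all psd quadratic forms. We may assume that $f$ is not sos and $Z(f)$ lies in no quadric. Write $k=s_1+is_2$ with real cubics. By Proposition A and (3),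
$$qf=(qx_0+c)^2+s_1^2+s_2^2,$$
and $q$ is a nonzero sum of squares of linear forms. $\blacksquare$

Why does counting zeros not settle Proposition B? An irreducible plane sextic may have up to ten singular points by the genus formula, and $D$ has nine or ten. So the count comes out one short of a contradiction. What has not been used is that $D$ came from a quartic: $-D=c^2-qd$, so $-D$ is the square of a *real* cubic on the conic $q=0$. On the double plane $y^2=-D$ this conic therefore splits into $y=\pm c$, and each half gives a new curve class. Sections 6 to 8 turn this into a contradiction.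

## 6. The double plane $y^2=-D$ is a K3 surface without real points

From here to the end of Section 8 assume that $D$ is irreducible over $\mathbb C$.

**Definition (delta invariant).** For a reduced plane curve singularity, $\delta$ is the amount by which it lowers the genus: an irreducible plane curve of degree $e$ has geometric genus $\frac{(e-1)(e-2)}2-\sum\delta\ge0$. A singular point has $\delta\ge1$, a point of multiplicity $m$ has $\delta\ge\frac{m(m-1)}2$, and two smooth branches meeting with multiplicity $n$ have $\delta=n$. So a node has $\delta=1$, and $\alpha^2+\beta^4=0$, with branches $\alpha=\pm i\beta^2$, has $\delta=2$.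

**Step 1: the possible singularities of $D$.** For a sextic, $\sum\delta\le10$. Every real zero of $D\ge0$ is a singular point, so the at least $9$ real zeros contribute at least $9$, and all other singular points contribute at most $1$. Non-real singular points come in conjugate pairs with equal $\delta$, so there are none. At a real zero the lowest-order form of $D$ is nonnegative, so the multiplicity is even. Multiplicity $\ge4$ would give $\sum\delta\ge6+8=14$. So the multiplicity is $2$, with nonzero psd quadratic part. By the splitting lemma $D=\alpha^2+\theta(\beta)$ in real analytic local coordinates. Since real zeros are isolated and $D\ge0$, $\theta(\beta)$ is a positive unit times $\beta^{2n}$, and absorbing the unit into $\beta$ gives $D=\alpha^2+\beta^{2n}$, with $\delta=n$. The possibilities are: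

* $\operatorname{rank}q=3$: (i) exactly nine singular points $r_1,\dots,r_9$, all with $n=1$; (ii) these and one more real point $r_{10}$, all with $n=1$; (iii) exactly $r_1,\dots,r_9$, one with $n=2$, the others with $n=1$;
* $\operatorname{rank}q=2$: (iv) exactly $r,r_1,\dots,r_9$, all with $n=1$.

**Step 2: the surface.** Recall that a K3 surface is a simply connected compact complex surface with trivial canonical bundle. Its lattice $H^2(X,\mathbb Z)$ is torsion-free, $\operatorname{Pic}X$ consists of the integral classes of type $(1,1)$, a smooth rational curve has square $-2$, and Riemann–Roch gives $h^0(L)+h^0(-L)\ge2+L^2/2$, with $h^0(L)=2+L^2/2$ if $L$ is nef and big. Let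
$$X_0=\{y^2=-D(x)\}\subset\mathbb P(1,1,1,3),$$
let $X\to X_0$ be the minimal resolution and $\pi:X\to\mathbb P^2$ the composite map. The singular points of $X_0$ are locally $y^2+\alpha^2+\beta^{2n}=0$ with $n\le2$, so they are rational double points ($A_1$ for $n=1$, $A_3$ for $n=2$). A double plane branched along a sextic with such singularities has a projective K3 surface as its minimal resolution. Let $\varphi$ be the antiholomorphic involution of $X$ lifting $(x,y)\mapsto(\bar x,\bar y)$.

**Step 3: $\varphi$ has no fixed points.** A fixed point in $X_0$ satisfies $\bar x=\lambda x$, $\bar y=\lambda^3y$ with $|\lambda|=1$. Choose $\mu$ with $\mu^2=\lambda$. Then $\overline{\mu x}=\bar\mu\mu^2x=\mu x$ and $\overline{\mu^3y}=\bar\mu^3\mu^6y=\mu^3y$, so $(\mu x,\mu^3y)$ is a real representative. For real $(x,y)$, $y^2=-D(x)\le0$ forces $y=0=D(x)$. So the fixed points in $X_0$ are the singular points, and we look at the curves over them.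

For $n=1$ blowing up the point resolves, and the exceptional curve is the real conic $y^2+\alpha^2+\beta^2=0$, which has no real point. (On it $\varphi$ is an antipodal map of $\mathbb P^1$, like $[s:t]\mapsto[-\bar t:\bar s]$.) For $n=2$ the first blow-up of $y^2+\alpha^2+\beta^4=0$ has exceptional divisor $y^2+\alpha^2=0$, two conjugate lines whose only real point is their intersection. In the chart $y=Y\beta$, $\alpha=A\beta$ the surface is $Y^2+A^2+\beta^2=0$. In the chart $y=Y\alpha$, $\beta=B\alpha$ it is $Y^2+1+B^4\alpha^2=0$, smooth along the exceptional divisor since $Y=\pm i$ there. So the intersection point is a node, and blowing it up gives a conic $E$ without real points. The strict transforms $F,\varphi(F)$ of the lines $\beta=0$, $Y=\pm iA$ meet $E$ transversally in the distinct points $(\pm i:1:0)$ and do not meet each other. So over such a point lies the chain $F,E,\varphi(F)$ with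
$$\varphi(E)=E,\qquad F\cdot E=\varphi(F)\cdot E=1,\qquad F\cdot\varphi(F)=0,$$
and $\varphi$ has no fixed point anywhere.

**Step 4: the anti-invariant lattice.** A lattice is a free abelian group of finite rank with an integral symmetric form. It is *unimodular* if the form identifies it with its dual, *even* if all squares $x^2=x\cdot x$ are even. $L(n)$ is $L$ with the form multiplied by $n$. $U$ is $\mathbb Z^2$ with $(\xi,\eta)\cdot(\xi',\eta')=\xi\eta'+\xi'\eta$, and $E_8$ is the positive definite even unimodular lattice of rank $8$. For example $(1,1)\in U(2)$ has square $4$. Put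
$$N=\{x\in H^2(X,\mathbb Z):\varphi^*x=-x\}.$$
We claim $N\cong U\oplus U(2)\oplus E_8(-2)$. In particular $N$ has signature $(2,10)$.

The trick is to see $\varphi$ as a holomorphic map for another complex structure. Write $I$ for the complex structure of $X$. If $\omega$ is a Kähler form, so is $-\varphi^*\omega$: it is closed of type $(1,1)$, and $-\omega(\varphi_*v,\varphi_*Iv)=\omega(\varphi_*v,I\varphi_*v)>0$ for $v\ne0$. So $\omega-\varphi^*\omega$ is Kähler and anti-invariant. By Yau's theorem its class contains a unique Ricci-flat Kähler form $\omega_I$. As $-\varphi^*\omega_I$ is another Ricci-flat Kähler form in the same class, $\varphi^*\omega_I=-\omega_I$. Hence $\varphi$ preserves the metric $\omega_I(\cdot,I\cdot)$, since the two signs cancel. Let $\Omega\ne0$ be a holomorphic $2$-form. Then $\varphi^*\Omega$ is the conjugate of a holomorphic $2$-form, so $\varphi^*\Omega=\tau\bar\Omega$ with a constant $\tau$, and $\varphi^2=1$ gives $|\tau|=1$. Replacing $\Omega$ by $\kappa\Omega$ changes $\tau$ into $\tau\kappa/\bar\kappa$, so we may take $\tau=1$. For the Ricci-flat metric $\Omega$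 is parallel, and $\operatorname{Re}\Omega$ is, up to scale, the Kähler form of a complex structure $J$ compatible with the same metric. Since $\varphi$ preserves the metric and $\operatorname{Re}\Omega$, it is $J$-holomorphic. So $\varphi$ is a free holomorphic involution of the K3 surface $(X,J)$, and the quotient is an Enriques surface. By Barth–Hulek–Peters–Van de Ven, *Compact Complex Surfaces*, Ch. VIII §19 (Horikawa), for the covering involution of the universal cover of an Enriques surface there is an isometry $H^2(X,\mathbb Z)\cong E_8(-1)^2\oplus U^3$ under which $\varphi^*$ becomes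
$$(x,y,z_1,z_2,z_3)\mapsto(y,x,-z_1,z_3,z_2).$$
The anti-invariant part is $\{(x,-x,z_1,z,-z)\}\cong E_8(-2)\oplus U\oplus U(2)$, as claimed.

**Step 5: stable divisors lie in $N$.** Let $\mathcal D$ be a divisor with $\varphi(\mathcal D)=\mathcal D$. The antiholomorphic map $\varphi$ preserves the orientation of the surface $X$ and reverses the orientation of complex curves, so $\varphi^*[\mathcal D]=-[\mathcal D]$ and $[\mathcal D]\in N$. Applied to the preimage of a real line this gives $h:=\pi^*[\text{line}]\in N$. For each singular point let $E_i$ (and $E_r$ over $r$ in case (iv)) be the exceptional curve over it, the middle curve $E$ for $A_3$. All these lie in $N$, are pairwise orthogonal, orthogonal to $h$, and $E_i^2=-2$, $h^2=2$.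

## 7. An eleventh negative class

Since $N$ has signature $(2,10)$, it cannot contain eleven mutually orthogonal vectors of negative square. In cases (ii), (iii), (iv) we now produce eleven.

**Step 6: half of the conic in cases (i)–(iii).** Here $q$ is definite. On the smooth conic $q=0$ we have $-D=c^2$, so
$$E_0:=\{q=0,\ y=c\}\subset X_0$$
is a curve mapped isomorphically to the conic, hence $\cong\mathbb P^1$. It is stable under conjugation because $q$ and $c$ are real. It avoids the singular points, as these lie over real points, where $q>0$. So $E_0\in N$, and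
$$E_0^2=-2,\qquad h\cdot E_0=2,\qquad E_0\cdot E_i=0\ (i\ge1).$$

**Step 7: cases (ii) and (iii) are impossible.** In case (ii), $E_0,E_1,\dots,E_{10}$ are eleven mutually orthogonal vectors of square $-2$ in $N$. In case (iii), the class $F+E+\varphi(F)$ of the chain of Step 3 is $\varphi$-stable, has square $-6+4=-2$, and is orthogonal to $E$ (as $1-2+1=0$), to the other $E_i$, and to $E_0$. Together with $E_0,\dots,E_9$ it gives eleven such vectors.

**Step 8: case (iv) is impossible.** Now $q=\ell_+\ell_-$ with $\ell_\pm=x_1\pm ix_2$, and the conic is a pair of lines meeting at the node $r$, so we correct with $E_r$. On $\ell_+=0$ we have $-D=c^2$. Let $F$ be the strict transform in $X$ of $\Gamma=\{\ell_+=0,\ y=c\}$. Then $\varphi(F)$ is the strict transform of $\varphi(\Gamma)=\{\ell_-=0,\ y=c\}$. The curve $\Gamma\cong\mathbb P^1$ passes through the singular point over $r$, as $c(r)=0$, and through no other singular point, since $r$ is the only real point of $\ell_+=0$.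

Use the ambient coordinates $x_1,x_2,y$ (with $x_3=1$) near this point. The resolution is the strict transform of $X_0$ under the blow-up of the point, and the exceptional plane $P$ cuts $X$ exactly in the reduced conic $E_r$. So $F\cdot E_r$ equals the intersection number of $F$ with $P$, which is the multiplicity of the smooth curve $\Gamma$ at the point: $F\cdot E_r=1$. Likewise $\varphi(F)\cdot E_r=1$. Both curves are smooth rational, so $F^2=\varphi(F)^2=-2$. They could meet only over $r$, the only point with $\ell_+=\ell_-=0$. There $\Gamma$ and $\varphi(\Gamma)$ have distinct tangent directions, which project to $(1,i)$ and $(1,-i)$ in the $(x_1,x_2)$-plane. So $F\cdot\varphi(F)=0$. Hence $E_0:=F+E_r+\varphi(F)\in N$ has square $-6+4=-2$, $E_0\cdot E_r=1-2+1=0$, and $E_0\cdot E_i=0$ for $1\le i\le9$. So $E_0,E_r,E_1,\dots,E_9$ are eleven mutually orthogonal negative vectors in $N$, which is impossible.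

## 8. Nine nodes: half of $3h-\sum E_i$

Only case (i) remains. Here $E_0,\dots,E_9$ are only ten vectors, and the signature allows them. But they fill the negative part of $N$, so the arithmetic of $N$ is nearly determined. It produces an unexpected divisor class.

**Definition (characteristic vector).** In a unimodular lattice $M$, a vector $w$ is characteristic if $w\cdot x\equiv x^2\pmod2$ for all $x$. Two characteristic vectors differ by a vector that pairs evenly with all of $M$, hence by an element of $2M$. For example in $\langle1\rangle\oplus\langle-1\rangle$ the vector $(1,1)$ is characteristic, since $u-v\equiv u^2-v^2$. In a lattice with orthogonal basis of vectors of norm $\pm1$, the sum of the basis vectors is characteristic.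

**Step 9: $G:=\frac12\bigl(3h-\sum_{i=1}^9E_i\bigr)$ lies in $\operatorname{Pic}X$.** Write $N=U\oplus K(2)$ with $K=U\oplus E_8(-1)$ even unimodular, and $x\in N$ as $(\xi,\eta;z)$ with $(\xi,\eta)\in U$, $z\in K$. Then
$$x\cdot x'=\xi\eta'+\xi'\eta+2\,z\cdot_Kz',\qquad \tfrac12x^2=\xi\eta+z\cdot_Kz\equiv\xi\eta\pmod2 .$$
So a vector of square $\pm2$ has $\xi,\eta$ odd. In particular $h,E_0,\dots,E_9$ lie in the subgroup $N'=\{\xi\equiv\eta\bmod2\}$. Put $\xi=u+v$, $\eta=u-v$. On $N'$
$$x\cdot x'=2\,(uu'-vv'+z\cdot_Kz'),$$
so $N'=M(2)$ with $M=\langle1\rangle\oplus\langle-1\rangle\oplus K$ unimodular of signature $(2,10)$. Since $K$ is even, $w=(u,v;z)=(1,1;0)$ is characteristic in $M$. Also $w/2\in N$: $w$ is $(\xi,\eta;z)=(2,0;0)$, so $w/2=(1,0;0)$.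

In $M$ the vectors $E_0,\dots,E_9$ are orthogonal of norm $-1$. Subtracting from $x\in M$ its components $-(x\cdot_ME_i)E_i$ shows
$$M=\bigoplus_{i=0}^9\mathbb ZE_i\oplus F_2$$
with $F_2$ unimodular and positive definite of rank $2$. Such a lattice is $\mathbb Ze_1\oplus\mathbb Ze_2$ with $e_1,e_2$ orthonormal. Indeed, a reduced Gram matrix with entries $A\le C$ on the diagonal, $B$ off it, and $2|B|\le A$ satisfies $A^2\le AC=1+B^2\le1+A^2/4$, so $A=1$, $B=0$, $C=1$.

The vector $H:=h+E_0\in N'$ has $H^2=2+4-2=4$ in $N$, i.e. norm $2$ in $M$, and $H\cdot E_0=2-2=0$, $H\cdot E_i=0$ for $i\ge1$. So $H\in F_2$ has norm $2$, and after changing signs of $e_1,e_2$ we have $H=e_1+e_2$. Therefore $E_0+\dots+E_9+H$ is characteristic in $M$, hence congruent to $w$ modulo $2M$, and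
$$\tfrac12\Bigl(H+\sum_{i=0}^9E_i\Bigr)\in\tfrac w2+N'\subset N .$$
As $H=h+E_0$, subtracting $E_0$ gives $\frac12\bigl(h+\sum_{i=1}^9E_i\bigr)\in H^2(X,\mathbb Z)$. This class is of type $(1,1)$, so it lies in $\operatorname{Pic}X$, and so does $G=2h-\frac12\bigl(h+\sum_{i=1}^9E_i\bigr)$.

**Step 10: a pencil in $|G|$ with two invariant members.** We have $G^2=\frac{18-18}4=0$, so $h^0(G)+h^0(-G)\ge2$. As $h$ is nef and $G\cdot h=3>0$, $h^0(-G)=0$, so $h^0(G)\ge2$. Let $\iota$ be the involution of $X$ lifting $y\mapsto-y$. It preserves $h$ and, since the singular points of $X_0$ have $y=0$, each $E_i$. So $\iota^*G\cong G$, because $\operatorname{Pic}X$ is torsion-free. Choose an isomorphism $\theta:\iota^*\mathcal O(G)\to\mathcal O(G)$. Then $A(s)=\theta(\iota^*s)$ is a linear automorphism of $H^0(G)$ with $\operatorname{div}(As)=\iota^*\operatorname{div}(s)$. Its square comes from an automorphism of the line bundle $\mathcal O(G)$, so it is a nonzero scalar. Hence $A$ is diagonalizable and has two independent eigenvectors. Their divisors $\Theta_1\ne\Theta_2$ in $|G|$ are $\iota$-invariant.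

**Step 11: the two members come from plane cubics.** The divisor $2\Theta_j+\sum_{i=1}^9E_i$ lies in $|3h|$ and is $\iota$-invariant. Since $h$ is nef and big, $h^0(3h)=2+9=11$, so
$$H^0(X,3h)=\mathbb C[x_1,x_2,x_3]_3\oplus\mathbb Cy,$$
with $\iota^*$ acting by $+1$ and $-1$ on the summands (dimensions $10$ and $1$). A section with invariant divisor is an eigenvector of $\iota^*$, so it is a cubic or a multiple of $y$. It is not $y$: along the strict transform of $D=0$ the section $y$ vanishes to order exactly one, while $2\Theta_j+\sum E_i$ has even multiplicity there. So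
$$\operatorname{div}(\pi^*k_j)=2\Theta_j+\sum_{i=1}^9E_i,\qquad j=1,2,$$
with cubics $k_1,k_2$. They are not proportional, as $\Theta_1\ne\Theta_2$, and they vanish at $r_1,\dots,r_9$.

**Step 12: the contradiction.** As $\Theta_1\sim\Theta_2$, there is a rational function $\psi$ on $X$ with $\operatorname{div}\psi=\Theta_1-\Theta_2$. Then $k_1/k_2$ and $\psi^2$ have the same divisor, so $k_1/k_2$ is, up to a constant, a square in $\mathbb C(X)=\mathbb C(\mathbb P^2)\bigl(\sqrt{-D/x_1^6}\bigr)$. In a quadratic extension $L(\sqrt\delta)$ of a field of characteristic $0$, if $(\mathsf a+\mathsf b\sqrt\delta)^2\in L$ then $\mathsf a\mathsf b=0$, so the square is $\mathsf a^2$ or $\delta\mathsf b^2$. Multiplying by $k_2^2$, we see that $k_1k_2$ equals, up to a constant, $D\eta^2$ or $\eta^2$ with $\eta$ a quotient of forms.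

Suppose $k_1k_2=D\eta^2$ up to a constant, $\eta=A/B$. Then $k_1k_2B^2=DA^2$ up to a constant. The irreducible form $D$ occurs to odd order on the right, so to odd order in $k_1k_2$, and $D$ divides some $k_j$. This contradicts $\deg D=6>3$.

Suppose $k_1k_2=\eta^2$ up to a constant. Let $m=\gcd(k_1,k_2)$. The cofactors are coprime and their product is a square, so $k_1=ma^2$, $k_2=mb^2$ up to constants, with $\deg a=\deg b$. As $k_1,k_2$ are not proportional, $\deg a\ge1$, so $m,a,b$ are linear and $a,b$ are independent. Each $r_i$ lies on $m=0$ or is the single point $a=b=0$. So at least $8$ singular points of $D=0$ lie on the line $m=0$, and the line meets the sextic with multiplicity at least $16>6$. Hence $m\mid D$, a contradiction.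

This proves Proposition B, hence Proposition A and Theorem 1. $\blacksquare$

## 9. Spinors on the conic $q=0$ and the form $\Phi$

We prove Theorem 3. Let $f$ be nonnegative, not sos, with $Z(f)$ in no quadric. By Proposition A, $f$ has exactly ten real zeros. Their evaluations form a basis, so each of them can play the role of $p_0$, and all have Hessian rank $3$. After a real linear change of $x_1,x_2,x_3$ let
$$q=x_1^2+x_2^2+x_3^2,\qquad D=k\bar k,\quad k=s_1+is_2 .$$
By (3), $qf$ is the squared length of the imaginary quaternion with coordinates $c+qx_0,s_1,s_2$. The aim is to show that this quaternion has the form $\pm(pa\bar p+|a|^2b)$. Modulo $q$ this is a statement on the conic $q=0$, which we parametrize.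

**Notation.** Let $\epsilon=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. For $X\in M_2(\mathbb C)$ put $\widehat X=\epsilon\bar X\epsilon^{-1}$ and $X^\sharp=\epsilon^{-1}X^T\epsilon$. For $X=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$ one computes
$$\widehat X=\begin{pmatrix}\bar\delta&-\bar\gamma\\-\bar\beta&\bar\alpha\end{pmatrix},\qquad X^\sharp=\begin{pmatrix}\delta&-\beta\\-\gamma&\alpha\end{pmatrix}\ \text{(the adjugate)}.$$
So $\{X:\widehat X=X\}$ consists of the matrices $\begin{pmatrix}\alpha&\beta\\-\bar\beta&\bar\alpha\end{pmatrix}$. This is $\mathbb H$, with $|X|^2=\det X$ and quaternion conjugation $X^\sharp$. Moreover $\mathbb H\otimes\mathbb C=M_2(\mathbb C)$ and $\operatorname{Im}\mathbb H\otimes\mathbb C=\mathfrak{sl}_2$, with $X\mapsto\widehat X$ the complex conjugation. Put $a=x_1\mathbf i+x_2\mathbf j+x_3\mathbf k$, so $q=\det a$, and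
$$S(a)=c\,\mathbf i+s_1\mathbf j+s_2\mathbf k,\qquad \det S=c^2+D=qd,\qquad S(\widehat a)=\widehat{S(a)} .$$
The last formula holds because $c,s_1,s_2$ are real. A matrix $X$ is traceless exactly if $X\epsilon^{-1}$ is symmetric. So the nilpotent matrices are $a(\zeta)=\zeta\zeta^T\epsilon$, $\zeta\in\mathbb C^2$, and these parametrize the conic $q=0$. The entries of $a(\zeta)$ span the binary quadratic forms. A form on $\mathfrak{sl}_2$ that vanishes at all $a(\zeta)$ is divisible by $q$. Let $J\zeta=\epsilon\bar\zeta$. Then $J^2=-1$, $J(Xv)=\widehat XJv$, and $(J\zeta)(J\zeta)^T\epsilon=\epsilon\bar\zeta\bar\zeta^T=\widehat{\zeta\zeta^T\epsilon}$, i.e. $a(J\zeta)=\widehat{a(\zeta)}$.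

**Step 1: factoring $S$ on the conic.** Let $\mathcal S(\zeta)=S(a(\zeta))$. Its entries are binary forms of degree $6$, its trace is $0$, and its determinant is $qd=0$. It is not identically $0$, for otherwise $q\mid s_1,s_2$, so $q\mid k$, contradicting irreducibility of the cubic $k$. The matrix $\mathcal S\epsilon^{-1}$ is symmetric with entries $A,B,B,C$ and $AC=B^2$. Let $\gamma=\gcd(A,C)$ and write $A=\gamma A'$, $C=\gamma C'$. Then $\gamma\mid B$, and the coprime forms $A',C'$ have product $(B/\gamma)^2$, so they are squares $\psi_1^2,\psi_2^2$ (constants absorbed), with $B=\gamma\psi_1\psi_2$ after a sign choice. Hence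
$$\mathcal S=\gamma\,\psi\psi^T\epsilon,\qquad \psi=(\psi_1,\psi_2)^T\text{ coprime forms of degree }\mu,\quad \deg\gamma=6-2\mu .$$

**Step 2: the real structure forces $\mu$ odd.** From $\mathcal S(J\zeta)=\widehat{\mathcal S(\zeta)}$ we get $\gamma(J\zeta)\,\psi(J\zeta)\psi(J\zeta)^T\epsilon=\overline{\gamma(\zeta)}\,(J\psi(\zeta))(J\psi(\zeta))^T\epsilon$, so $\psi(J\zeta)$ is proportional to $J\psi(\zeta)$. Put $\psi^\natural(\zeta):=J^{-1}\psi(J\zeta)$. The two conjugations cancel, so this is again a pair of coprime forms of degree $\mu$. It is proportional to $\psi$ at each point, hence $\psi^\natural=\nu\psi$ with a constant $\nu\ne0$. On one hand $\psi^{\natural\natural}(\zeta)=J^{-2}\psi(J^2\zeta)=-\psi(-\zeta)=(-1)^{\mu+1}\psi(\zeta)$. On the other hand $(\nu\psi)^\natural=\bar\nu\psi^\natural$, so $\psi^{\natural\natural}=|\nu|^2\psi$. So $\mu$ is odd and $|\nu|=1$. Replacing $\psi$ by $\tau\psi$ with $\tau^2=\nu$, and $\gamma$ by $\tau^{-2}\gamma$, we have $(\tau\psi)^\natural=\bar\tau\nu\psi=\tau\psi$. So we may assume $\psi^\natural=\psi$, and then $\gamma(J\zeta)=\overline{\gamma(\zeta)}$.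 As $2\mu\le6$, $\mu\in\{1,3\}$.

**Step 3: $\mu=1$ would make $f$ sos.** Here $\psi(\zeta)=\rho\zeta$ with $\rho\in M_2(\mathbb C)$. Since $J^{-1}(\rho J\zeta)=\widehat\rho\,\zeta$, $\psi^\natural=\psi$ means $\rho=\widehat\rho$. So $\rho\in\mathbb H\setminus0$, and moving a positive factor into $\gamma$ we may take $|\rho|=1$. The quartic $\gamma$ is $e(a(\zeta))$ for a quadratic form $e$ on $\mathfrak{sl}_2$. The form $a\mapsto\overline{e(\widehat a)}$ takes the value $\overline{\gamma(J\zeta)}=\gamma(\zeta)$ at $a(\zeta)$ as well, so by averaging we may take $e$ real. At $a=a(\zeta)$, $\zeta\zeta^T=a\epsilon^{-1}$ and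
$$\mathcal S=\gamma\,\rho\zeta\zeta^T\rho^T\epsilon=e(a)\,\rho a\,\epsilon^{-1}\rho^T\epsilon=e(a)\,\rho a\rho^\sharp .$$
So $S(a)=e(a)Ra+q\,b_0$, where $Ra=\rho a\bar\rho$ and $b_0$ is linear and $\operatorname{Im}\mathbb H$-valued. With $b=b_0+x_0\mathbf i$ and $s=S+qx_0\mathbf i=eRa+qb$, (3) reads $qf=|s|^2$. Since $q=|Ra|^2$, dividing by $q$ gives
$$f=e^2+2e\langle Ra,b\rangle+|Ra|^2|b|^2=(e+\langle Ra,b\rangle)^2+|Ra\times b|^2 .$$
This is sos, a contradiction.

**Step 4: $\mu=3$ gives $\Phi$.** Now $\gamma$ is a nonzero constant with $\gamma=\bar\gamma$. Rescaling $\psi$ by a positive real number, we take $\gamma=\pm1$. We want to write $\psi(\zeta)=p(a(\zeta))\zeta$ with a quaternionic $p$. For a complex linear map $p:\mathfrak{sl}_2\to M_2(\mathbb C)$ let $\psi_p(\zeta)=p(a(\zeta))\zeta$. The entries of $p(a(\zeta))$ are arbitrary binary quadratic forms, so $p\mapsto\psi_p$ is onto all pairs of binary cubics. For $\widehat p(a):=\widehat{p(\widehat a)}$,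
$$\psi_{\widehat p}(\zeta)=\widehat{p(a(J\zeta))}\,J(J^{-1}\zeta)=J\bigl(p(a(J\zeta))J^{-1}\zeta\bigr)=J^{-1}\bigl(p(a(J\zeta))J\zeta\bigr)=\psi_p^\natural(\zeta),$$
using $J^{-1}=-J$ twice. Choose $p$ with $\psi_p=\psi$. Since $\psi^\natural=\psi$, also $\psi_{\widehat p}=\psi$, and averaging $p$ with $\widehat p$ we may assume $p=\widehat p$. Then $p$ maps $\operatorname{Im}\mathbb H$ to $\mathbb H$ and is real linear. At $a=a(\zeta)$,
$$\mathcal S=\gamma\,p\,\zeta\zeta^Tp^T\epsilon=\gamma\,p(a)\,a\,p(a)^\sharp .$$
So $S(a)=\gamma\,pa\bar p+q\,b_0$ with $b_0$ linear and $\operatorname{Im}\mathbb H$-valued. Put $s=\gamma(S+qx_0\mathbf i)$ and $b=\gamma(b_0+x_0\mathbf i)$. As $\gamma^2=1$,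
$$s=pa\bar p+|a|^2b,\qquad |a|^2f=|s|^2=|p|^4|a|^2+2|a|^2\langle pa\bar p,b\rangle+|a|^4|b|^2,$$
and dividing by $|a|^2=q$ gives $f=\Phi(a,b,p)$.

**Step 5: the converse and the last statement.** By Cauchy–Schwarz $\langle pa\bar p,b\rangle\ge-|p|^2|a||b|$, so $\Phi(a,b,p)\ge(|p|^2-|a||b|)^2\ge0$. If $f$ is positive definite, write $f=f'+\sigma$ by Lemma 1. If $f'$ is sos, $f$ is a sum of squares plus $0$. Otherwise $f'$ is of the form $\Phi$ by what was just proved. $\blacksquare$

## 10. Skew-Hermitian quaternionic matrices and a prescribed pencil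

To prove Theorem 2 we read $\Phi$ as a determinant.

**Definition (complex determinant).** $\mathbb H^n$ is a right $\mathbb C$-vector space of dimension $2n$, and a quaternionic $n\times n$ matrix acts on it from the left by a complex $2n\times2n$ matrix. $\det_{\mathbb C}$ denotes the determinant of the latter. It is multiplicative. For $n=1$ and $X\in\mathbb H$ it is $|X|^2$. It is real and $\ge0$: right multiplication by $\mathbf j$ is antilinear, commutes with the matrix and has square $-1$, so the generalized eigenspaces for $\lambda$ and $\bar\lambda$ have equal dimension, and those for real $\lambda$ have even dimension. Since $P^*$ acts by the conjugate transpose, $\det_{\mathbb C}(P^*)=\det_{\mathbb C}(P)$.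

**Step 1: two identities.** Let $\alpha,\beta\in\operatorname{Im}\mathbb H$, $\theta\in\mathbb H$ and $\Delta:=\det_{\mathbb C}\begin{pmatrix}\alpha&\theta\\-\bar\theta&\beta\end{pmatrix}$. If $\alpha\ne0$, then
$$\begin{pmatrix}\alpha&\theta\\-\bar\theta&\beta\end{pmatrix}=\begin{pmatrix}1&0\\-\bar\theta\alpha^{-1}&1\end{pmatrix}\begin{pmatrix}\alpha&\theta\\0&\beta+\bar\theta\alpha^{-1}\theta\end{pmatrix},\qquad\alpha^{-1}=-\frac{\alpha}{|\alpha|^2},$$
so $\Delta=|\alpha|^2\bigl|\beta-\bar\theta\alpha\theta/|\alpha|^2\bigr|^2$. Since $\langle\beta,\bar\theta\alpha\theta\rangle=-\operatorname{Re}(\bar\theta\alpha\theta\beta)$, expanding gives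
$$\Delta=|\alpha|^2|\beta|^2+|\theta|^4+2\operatorname{Re}(\bar\theta\alpha\theta\beta), \tag{4}$$
also for $\alpha=0$ by continuity. Moreover
$$|\alpha|^2\Delta=\bigl||\alpha|^2\beta-\bar\theta\alpha\theta\bigr|^2,\qquad|\theta|^2\Delta=\bigl|\alpha\theta\beta+|\theta|^2\theta\bigr|^2. \tag{5}$$
The first was just shown. In the second the cross term is $2|\theta|^2\operatorname{Re}(\alpha\theta\beta\bar\theta)=2|\theta|^2\operatorname{Re}(\bar\theta\alpha\theta\beta)$, and the other two terms are $|\alpha|^2|\theta|^2|\beta|^2$ and $|\theta|^6$. When $\alpha,\beta,\theta$ have linear forms as coordinates, the right sides of (5) are sums of $3$, respectively $4$, squares of real cubic forms. For the first, note that $\bar\theta\alpha\theta$ is imaginary.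

**Step 2: $\Phi$ is a determinant.** Let $M(x)=\begin{pmatrix}-a&\bar p\\-p&b\end{pmatrix}$. Then $M^*=-M$. By (4) with $\alpha=-a$, $\theta=\bar p$, $\beta=b$,
$$\det\nolimits_{\mathbb C}M=|a|^2|b|^2+|p|^4-2\operatorname{Re}(pa\bar pb)=\Phi(a,b,p),$$
because $b=-\bar b$.

**Example.** For $C=\Phi(y\mathbf i+z\mathbf j,\ x\mathbf k-y\mathbf i,\ w-y\mathbf i)$ the first identity in (5) is (1). The second has $|\theta|^2=w^2+y^2$. With $a\bar p=-y^2+wy\mathbf i+wz\mathbf j-yz\mathbf k$ one finds $-a\bar pb+|p|^2\bar p=(w^3-xyz)+w(wy-xz)\mathbf i+y(wx-yz)\mathbf j+y(xy-wz)\mathbf k$, hence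
$$(w^2+y^2)\,C=(w^3-xyz)^2+w^2(wy-xz)^2+y^2(wx-yz)^2+y^2(xy-wz)^2 ,$$
which can be checked by expanding. So different positions in the matrix give different multipliers. Theorem 2 follows by moving a suitable entry into a suitable position with $M\mapsto P^*MP$.

**Step 3: reduction.** Let $\Lambda=\{l_1=l_2=0\}\subset\mathbb R^4$, a plane. The psd forms in $\operatorname{span}(l_1^2,l_1l_2,l_2^2)$ form a nonzero closed cone. By Lemma 2 and Theorem 3 we may assume that $f$ is not sos and $f=\Phi(a,b,p)=\det_{\mathbb C}M(x)$. We look for a matrix $P$ such that an entry of $P^*MP$ vanishes on $\Lambda$, for then the coordinates of this entry are combinations of $l_1,l_2$.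

**Step 4: two vectors orthogonal on all of $\Lambda$.** By Lemma 3(c), $f\not\equiv0$ on $\Lambda$. Choose a basis $u,v$ of $\Lambda$ with $f(u)\ne0$, so that $M(u)$ is invertible. The matrix $M(u)^{-1}M(v)$, acting on $\mathbb H^2\cong\mathbb C^4$, has an eigenvector, so there are $0\ne w\in\mathbb H^2$ and $\lambda\in\mathbb H$ with $M(v)w=M(u)w\lambda$. Taking $*$ and using $M^*=-M$ gives $w^*M(v)=\bar\lambda\,w^*M(u)$. The right-linear map $w^*M(u):\mathbb H^2\to\mathbb H$ has a nonzero kernel. Choose $w'\ne0$ with $w^*M(u)w'=0$. Then $w^*M(v)w'=0$ too, and $w^*M(x)w'=0$ for all $x\in\Lambda$.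

**Step 5: if $w,w'$ are right-independent.** Let $P=(w\ w')$. Since $M^*=-M$, $P^*MP=\begin{pmatrix}\alpha&\theta\\-\bar\theta&\beta\end{pmatrix}$ with $\alpha,\beta$ imaginary, and $\Delta=\kappa f$ with $\kappa=\det_{\mathbb C}(P)^2>0$. Here $\theta=w^*Mw'$ vanishes on $\Lambda$. If $\theta\equiv0$, then $\kappa f=|\alpha|^2|\beta|^2$ would be sos, which is excluded. So $g=|\theta|^2$ is a nonzero psd form in $l_1,l_2$, and $fg$ is sos by the second identity in (5).

**Step 6: if $w'\in w\mathbb H$.** Then $\alpha:=w^*M(x)w$ vanishes on $\Lambda$. Complete $w$ to a basis $P=(w\ w'')$ of $\mathbb H^2$ and write $P^*MP$ as before, again with $\Delta=\kappa f$, $\kappa>0$. If $\alpha\equiv0$, then $\kappa f=|\theta|^4$ would be sos, which is excluded. So $g=|\alpha|^2$ is a nonzero psd form in $l_1,l_2$, and $fg$ is sos by the first identity in (5).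

**Step 7: two squares suffice, and one does not.** A psd form in $l_1,l_2$ is a sum of at most two squares of linear forms in the pencil. Conversely, suppose $l^2f=\sum h_k^2$ with a linear form $l\ne0$. On the real hyperplane $l=0$ the sum of squares vanishes, so every $h_k$ vanishes there. Thus $l\mid h_k$, and $f=\sum(h_k/l)^2$ is sos. Nonnegative quaternary quartics that are not sos exist (Hilbert 1888), for example the form $C$ of Section 1. So one square in $g$ does not suffice in general, while two always suffice. $\blacksquare$
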